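
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{remark}[theorem]{Remark}

\title{Lattices of real spectra of cardinality $\aleph_1$\\ are not $\mathcal L_{\infty\omega_1}$-definable}


\begin{abstract}
For a commutative unital ring $A$ let $\Phi(A)$ be the lattice of compact open subsets of its real spectrum. We construct, in ZFC, two bounded distributive lattices of cardinality $\aleph_1$ that satisfy the same $\mathcal L_{\infty\omega_1}$ sentences, such that one is isomorphic to some $\Phi(A)$ and the other is not a homomorphic image of any $\Phi(A)$. Hence no $\mathcal L_{\omega_1\omega_1}$ sentence characterizes the lattices $\Phi(A)$ among lattices of cardinality at most $\aleph_1$. This answers a question of Plo\v{s}\v{c}ica and Wehrung in the negative. Both lattices are obtained by stacking a chain on top of the lattice of a circle over a real closed field.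
\end{abstract}

\section{Introduction}

\subsection{The question}
Let $A$ be a commutative ring with $1$. A point $p$ of the \emph{real spectrum} $\operatorname{Spec}_rA$ is a prime ideal $\operatorname{supp}p$ of $A$ together with a total order that makes $A(p):=A/\operatorname{supp}p$ an ordered domain. For $f\in A$ we write $f(p)$ for the class of $f$ in $A(p)$, so that $f(p)>0$ has a meaning. The sets
\[
\{f_1>0,\dots,f_n>0\}=\{p: f_1(p)>0,\dots,f_n(p)>0\}\qquad(f_1,\dots,f_n\in A)
\]
are compact and form a basis of open sets. So the compact open subsets are the finite unions of such sets. They form a bounded distributive lattice, denoted $\Phi(A)$. It is the Stone dual of the spectral space $\operatorname{Spec}_rA$.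

Which lattices arise in this way? A distributive lattice $D$ with $0$ is \emph{completely normal} if
\[
(\forall a,b)(\exists x,y)\bigl(a\vee b=a\vee y=x\vee b\ \text{ and }\ x\wedge y=0\bigr).
\]
The following facts are known; an $\ell$-group is a lattice-ordered group.
\begin{itemize}
\item[(a)] Every $\Phi(A)$ is completely normal.
\item[(b)] Every countable completely normal bounded distributive lattice is isomorphic to some $\Phi(A)$.
\item[(c)] There is an Abelian $\ell$-group of size $\aleph_1$ whose lattice of principal $\ell$-ideals is not a homomorphic image of any $\Phi(A)$. A homomorphic image of some $\Phi(A)$, of cardinality $\aleph_1$, need not be isomorphic to any $\Phi(A')$.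
\item[(d)] (Mellor--Tressl) For no $\lambda$ is the class of all isomorphic copies of the $\Phi(A)$ the class of models of a class of $\mathcal L_{\infty\lambda}$ sentences.
\item[(e)] A distributive lattice $D$ with $0$, of cardinality at most $\aleph_1$, is isomorphic to the lattice of principal $\ell$-ideals of some Abelian $\ell$-group if and only if $D$ is completely normal and has \emph{countably based differences}: for all $a,b\in D$ the set $\{u\in D: a\le b\vee u\}$ has a countable coinitial subset.
\end{itemize}
Here $\mathcal L_{\infty\kappa}$ is the logic with conjunctions and disjunctions over arbitrary sets of formulas and quantification over fewer than $\kappa$ variables at once. In $\mathcal L_{\omega_1\omega_1}$ the conjunctions and disjunctions are countable as well, so $\mathcal L_{\omega_1\omega_1}\subseteq\mathcal L_{\infty\omega_1}$. Unless chains are under discussion, the language is that of bounded lattices, $(\vee,\wedge,0,1)$.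

So in the countable case one first-order sentence suffices. In size $\aleph_1$, the analogous problem for $\ell$-groups is solved in (e) by the conjunction of complete normality with countably based differences, and the latter condition is expressible in $\mathcal L_{\omega_1\omega_1}$. For rings these two conditions do not suffice: compare (c), and see Theorem~\ref{thm:A}(3),(4) below for bounded lattices. One might still hope for some further condition of the same kind, about countable subsets of the lattice. This leads to the following question.

\medskip
\noindent\textbf{Problem} (\cite{PW}). Is there an $\mathcal L_{\omega_1\omega_1}$ sentence $\sigma$ such that a bounded lattice $L$ of cardinality at most $\aleph_1$ satisfies $\sigma$ if and only if $L\cong\Phi(A)$ for some commutative unital ring $A$?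
\medskip

Fact (d) does not decide the problem, because it does not bound the size of the lattices involved.

\subsection{Results}
The answer is no. Everything is proved in ZFC.

\begin{theorem}\label{thm:A}
There are bounded distributive lattices $D_0,D_1$, both of cardinality $\aleph_1$, such that
\begin{enumerate}
\item[(1)] $D_0$ and $D_1$ satisfy the same $\mathcal L_{\infty\omega_1}$ sentences;
\item[(2)] $D_1\cong\Phi(A)$ for some commutative unital ring $A$; moreover, for any prescribed countable formally real field $k_0$, the lattices can be chosen so that $A$ is a $k_0$-algebra;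
\item[(3)] $D_0$ is not a homomorphic image of any $\Phi(A')$; in particular $D_0\not\cong\Phi(A')$ for all $A'$;
\item[(4)] both $D_0$ and $D_1$ are isomorphic to lattices of principal $\ell$-ideals of Abelian $\ell$-groups.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:main}
No $\mathcal L_{\omega_1\omega_1}$ sentence, and no class of $\mathcal L_{\infty\omega_1}$ sentences, characterizes the isomorphic copies of the $\Phi(A)$ among bounded lattices of cardinality at most $\aleph_1$. The same holds for every class $\mathcal C$ of lattices that contains all copies of the $\Phi(A)$ and is contained in the class of homomorphic images of the $\Phi(A)$.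
\end{corollary}

\begin{proof}
The first statement is the case where $\mathcal C$ consists of the copies of the $\Phi(A)$. Suppose that a class $\Sigma$ of $\mathcal L_{\infty\omega_1}$ sentences characterizes the members of $\mathcal C$ among bounded lattices of cardinality at most $\aleph_1$. Then $D_1\models\Sigma$ by (2), so $D_0\models\Sigma$ by (1), so $D_0\in\mathcal C$. This contradicts (3).
\end{proof}

The Corollary uses none of the facts (a)--(e). Facts (a) and (e) enter only in Theorem~\ref{thm:A}(4), which says that $D_0$ satisfies the conditions that are sufficient for $\ell$-groups.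

For other cardinals, write $s=^*t$ if $s$ and $t$ are maps with the same domain that differ at only finitely many points. For a regular uncountable cardinal $\kappa$ consider the following statement.
\begin{itemize}
\item[$(\ast)_\kappa$] There are maps $e_\alpha:\alpha\to\mathbb Z$ $(\alpha<\kappa)$ with $e_\beta{\restriction}\alpha=^*e_\alpha$ for $\alpha\le\beta<\kappa$, such that no $f:\kappa\to\mathbb Z$ satisfies $f{\restriction}\alpha=^*e_\alpha$ for all $\alpha<\kappa$.
\end{itemize}
So the $e_\alpha$ fit together up to finite errors but cannot be glued to one map. The statement $(\ast)_{\omega_1}$ is a theorem of ZFC (Lemma~\ref{lem:star}).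

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(B1)] If $\kappa$ is regular uncountable and $(\ast)_\kappa$ holds, there are $\mathcal L_{\infty\kappa}$-equivalent bounded distributive lattices $D_0,D_1$ of cardinality $\kappa$ such that $D_1\cong\Phi(A)$ for some $A$ and $D_0$ is not a homomorphic image of any $\Phi(A')$.
\item[(B2)] For every infinite regular $\lambda$ there are $\mathcal L_{\infty\lambda}$-equivalent bounded distributive lattices $D_0,D_1$ with $|D_1|=\lambda$ and $|D_0|=\lambda^+$ such that $D_1\cong\Phi(A)$ for some $A$ and $D_0$ is not a homomorphic image of any $\Phi(A')$.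
\item[(B3)] Among countable bounded lattices the $\Phi(A)$ are first-order definable. Among bounded lattices of cardinality at most $\aleph_1$ they are definable by one $\mathcal L_{\infty\omega_2}$ sentence.
\end{enumerate}
\end{theorem}

Part (B2) reproves fact (d), with counterexamples of size $\lambda^+$. Part (B3) shows that in Corollary~\ref{cor:main} neither the bound $\aleph_1$ on the size nor the bound $\omega_1$ on the quantifiers can be improved. For regular $\kappa>\omega_1$ we prove non-definability by $\mathcal L_{\infty\kappa}$ within size $\le\kappa$ only under $(\ast)_\kappa$; within size $\le\kappa^+$ it holds in ZFC by (B2).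

\subsection{The plan}
All our lattices consist of a lattice $E$ with a chain $\Lambda$ placed above it. Three things are shown.
\begin{itemize}
\item If $E$ is connected, in a sense made precise below, and the stacked lattice is a quotient of some $\Phi(A)$, then $\Lambda$ embeds into $E$ (Section~\ref{sec:obstruction}).
\item Every chain $\Lambda$ can be stacked on the lattice of the circle over a real closed field built from $\Lambda$. If $\Lambda$ has no strictly monotone $\omega_1$-sequence, this circle lattice has no strictly increasing $\omega_1$-sequence (Sections~\ref{sec:short}--\ref{sec:ring}).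
\item There is a chain $\Lambda_1$ without strictly monotone $\omega_1$-sequences that is $\mathcal L_{\infty\omega_1}$-equivalent to a chain $\Lambda_0$ containing a copy of $\omega_1$ (Section~\ref{sec:chains}).
\end{itemize}
Then $\Lambda_1$ can be stacked on its circle lattice, and $\Lambda_0$ cannot be stacked on that same lattice, although the logic cannot see the difference. Section~\ref{sec:stack} contains the logic. Section~\ref{sec:small} explains the two main ideas in simple cases; from it, only Definition~\ref{def:adm} and the statement of Proposition~\ref{prop:obstruction} are used later.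

\section{Stacked lattices and back-and-forth}\label{sec:stack}

A \emph{chain} is a totally ordered set; as a structure it has the language $\{\le\}$, so all its subsets, including the empty one, are substructures. Let $E$ be a bounded lattice with top $e$ and $\Lambda$ a chain. Put $\Lambda^+=\Lambda\cup\{\infty\}$ with a new top $\infty$, and let
\[
E\oplus\Lambda^+
\]
be the disjoint union, ordered so that every element of $E$ is strictly below every element of $\Lambda^+$. It is a bounded lattice with bottom $0\in E$ and top $\infty$; joins and meets of elements of $E$ are those of $E$, and two elements that are not both in $E$ are comparable.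

\begin{lemma}\label{lem:stackdist}
If $E$ is distributive, or distributive and completely normal, then so is $E\oplus\Lambda^+$.
\end{lemma}

\begin{proof}
The identity $a\wedge(b\vee c)=(a\wedge b)\vee(a\wedge c)$ holds in any lattice when $b,c$ are comparable. If they are not, then $b,c\in E$; for $a\in E$ use that $E$ is distributive, and for $a\in\Lambda^+$ both sides are $b\vee c$. For complete normality let $a,b$ be given. If $a\le b$, take $x=0$, $y=b$; if $b\le a$, take $x=a$, $y=0$. Otherwise $a,b\in E$, and suitable $x,y$ exist in $E$.
\end{proof}

Equivalence in $\mathcal L_{\infty\kappa}$ will always be proved by the following standard device.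

\begin{definition}
Let $\kappa$ be an infinite regular cardinal. A \emph{$\kappa$-back-and-forth system} between structures $M$ and $M'$ is a nonempty set $\mathcal I$ of isomorphisms between substructures of $M$ and substructures of $M'$ such that for every $f\in\mathcal I$ and all $Y\subseteq M$, $Y'\subseteq M'$ with $|Y|,|Y'|<\kappa$ there is $f'\in\mathcal I$ extending $f$ with $Y\subseteq\operatorname{dom}f'$ and $Y'\subseteq\operatorname{ran}f'$. For chains the empty map is allowed.
\end{definition}

\begin{lemma}[Karp, easy direction]\label{lem:karp}
If there is a $\kappa$-back-and-forth system $\mathcal I$ between $M$ and $M'$, then $M$ and $M'$ satisfy the same $\mathcal L_{\infty\kappa}$ sentences.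
\end{lemma}

\begin{proof}
We show by induction on the formula $\varphi$ that for all $f\in\mathcal I$ and all assignments $\bar a$ of the free variables of $\varphi$ into $\operatorname{dom}f$ we have $M\models\varphi[\bar a]\iff M'\models\varphi[f\bar a]$. For atomic $\varphi$ this holds as $f$ is an isomorphism of substructures. Negations and conjunctions are immediate, and disjunctions and universal quantifiers reduce to conjunctions, negations and existential quantifiers. Let $\varphi$ be $\exists\bar y\,\chi$ with fewer than $\kappa$ variables in $\bar y$. Given witnesses for $\bar y$ in $M$ (or in $M'$), extend $f$ to $f'\in\mathcal I$ whose domain (or range) contains them, and apply the induction hypothesis to $\chi$ and $f'$.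
\end{proof}

\begin{lemma}\label{lem:stackequiv}
Let $\mathcal I$ be a $\kappa$-back-and-forth system between chains $\Lambda_0$ and $\Lambda_1$, and let $E$ be a bounded lattice. Then $E\oplus\Lambda_0^+$ and $E\oplus\Lambda_1^+$ are $\mathcal L_{\infty\kappa}$-equivalent in the language $(\vee,\wedge,0,1)$.
\end{lemma}

\begin{proof}
For $f\in\mathcal I$ the sets $E\cup\operatorname{dom}f\cup\{\infty\}$ and $E\cup\operatorname{ran}f\cup\{\infty\}$ are bounded sublattices, since elements not both in $E$ are comparable. The map $\mathrm{id}_E\cup f\cup\{(\infty,\infty)\}$ is an order isomorphism between them, hence a lattice isomorphism. These maps form a $\kappa$-back-and-forth system: given $Y,Y'$, extend $f$ so as to catch $Y\cap\Lambda_0$ and $Y'\cap\Lambda_1$. Apply Lemma~\ref{lem:karp}.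
\end{proof}

So chains with a back-and-forth system between them may be exchanged on top of the same $E$. What remains is to decide which chains may be placed on top of which $E$.

\section{Two simple cases}\label{sec:small}

\begin{definition}\label{def:adm}
A bounded lattice $E$ with top $e$ is \emph{admissible} if
\begin{itemize}
\item[(C)] $x\wedge y=0$ and $x\vee y=e$ imply $x=0$ or $y=0$;
\item[(I)] there are incomparable $a,b\in E$ with $a\vee b=e$.
\end{itemize}
\end{definition}
If $E$ is the lattice of compact open subsets of a spectral space, then (C) says that the space is connected, and (I) says that it is the union of two compact open sets neither of which contains the other.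

\subsection{A chain with two elements}\label{subsec:two}
Let $E$ be admissible with $a,b$ as in (I), and let $\Lambda=\{\lambda<\mu\}$. Suppose that $E\oplus\Lambda^+$ is equal to $\Phi(A)$. Then $a,b,e,\lambda,\mu$ are compact open subsets of $\operatorname{Spec}_rA$ with $a\cup b=e\subsetneq\lambda\subsetneq\mu$. To see the idea, suppose also that
\[
a=\{\alpha>0\},\quad b=\{\beta>0\},\quad \lambda=\{\varphi_\lambda>0\},\quad \mu=\{\varphi_\mu>0\},
\]
where $\alpha,\beta,\varphi_\lambda,\varphi_\mu\in A$ are nonnegative at every point.

\emph{The inclusion $\lambda\subsetneq\mu$ becomes an inequality of functions on $e$.} Pick $q\in\mu\setminus\lambda$. A compact open set containing $q$ is not contained in $\lambda$, so it is one of the elements of the lattice above $\lambda$, and hence contains $e$. Since $\varphi_\lambda(q)=0<\varphi_\mu(q)$, the compact open set $\{\varphi_\mu-\varphi_\lambda>0\}$ contains $q$, so it contains $e$. Thus $0<\varphi_\lambda<\varphi_\mu$ at every point of $e$; the first inequality holds as $e\subseteq\lambda$.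

\emph{The inequality becomes a strict inclusion inside $e$.} Put $w_\nu=\{\varphi_\nu\alpha>\beta\}$ for $\nu\in\{\lambda,\mu\}$, and $w'_\lambda=\{\varphi_\lambda\alpha<\beta\}$. As $\alpha,\beta,\varphi_\nu\ge0$, we have $w_\nu\subseteq a\subseteq e$ and $w'_\lambda\subseteq b\subseteq e$. Clearly $w_\lambda\subseteq w_\mu$. At a point of $e$ where $\varphi_\lambda\alpha=\beta$ both sides are positive, since $\varphi_\lambda>0$, and $\alpha$ and $\beta$ do not both vanish on $e=a\cup b$; so $\varphi_\mu\alpha>\beta$ there. Hence $w_\mu\cup w'_\lambda=e$. If $w_\lambda=w_\mu$, the disjoint sets $w_\lambda,w'_\lambda$ cover $e$. Both are nonempty, since $w_\lambda\supseteq a\setminus b$ and $w'_\lambda\supseteq b\setminus a$. This contradicts (C). So $w_\lambda\subsetneq w_\mu$: the chain above $E$ has been copied into $E$.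

On the circle $x^2+y^2=1$ with $\alpha=1-x$, $\beta=1+x$ and $\varphi_\nu$ a positive constant $c_\nu$, the set $w_\nu$ is the arc $x<(c_\nu-1)/(c_\nu+1)$ around $(-1,0)$, which grows with $c_\nu$. This is the picture behind the construction in Section~\ref{sec:ring}.

Two assumptions must be removed: that the lattice is $\Phi(A)$ itself rather than a quotient, and that elements of $\Phi(A)$ are of the form $\{\varphi>0\}$ with $\varphi\ge0$ in $A$. The result will be the following statement, proved in Section~\ref{sec:obstruction}.

\begin{proposition}\label{prop:obstruction}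
Let $E$ be admissible and $\Lambda$ a chain. If $E\oplus\Lambda^+$ is a homomorphic image of some $\Phi(A)$, then there is a strictly increasing map $\Lambda\to E$.
\end{proposition}

\subsection{Quantifying over finitely many variables}
With this proposition we can already treat $\mathcal L_{\infty\omega}$ in place of $\mathcal L_{\infty\omega_1}$. The argument is the model for the whole paper.

\begin{proposition}\label{prop:model}
Let $E$ be a countable completely normal admissible distributive lattice, for instance $\Phi(k[x,y]/(x^2+y^2-1))$ for a countable real closed field $k$. Let $\Lambda$ be a dense chain without endpoints of size $\aleph_1$, for instance $\omega_1\times\mathbb Q$ ordered lexicographically. Then $E\oplus\mathbb Q^+$ and $E\oplus\Lambda^+$ are $\mathcal L_{\infty\omega}$-equivalent, $E\oplus\mathbb Q^+\cong\Phi(A)$ for some $A$, and $E\oplus\Lambda^+$ is not a homomorphic image of any $\Phi(A')$.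
\end{proposition}

\begin{proof}
The lattice in the example is completely normal by (a) and admissible by Proposition~\ref{prop:circle}(i) below. The isomorphisms between finite subchains of $\Lambda$ and of $\mathbb Q$ form an $\omega$-back-and-forth system: one point at a time can be added on either side, since both chains are dense without endpoints. So Lemma~\ref{lem:stackequiv} gives the equivalence. By Lemma~\ref{lem:stackdist}, $E\oplus\mathbb Q^+$ is a countable completely normal bounded distributive lattice, so fact (b) applies. Finally, if $E\oplus\Lambda^+$ were a homomorphic image of some $\Phi(A')$, Proposition~\ref{prop:obstruction} would inject the uncountable set $\Lambda$ into the countable set $E$.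
\end{proof}

\subsection{What changes at the next step}
With quantifiers over countably many variables one can enumerate a countable chain, so a countable chain is isomorphic to every chain that is $\mathcal L_{\infty\omega_1}$-equivalent to it. Hence both chains must be uncountable, and then $E$, into which $\Lambda_1$ has to embed, is uncountable too. We therefore replace the size of a chain by the length of its monotone sequences. We need
\begin{itemize}
\item two chains $\Lambda_0,\Lambda_1$ with an $\omega_1$-back-and-forth system between them, of which $\Lambda_0$ contains a copy of $\omega_1$ and $\Lambda_1$ has no strictly monotone $\omega_1$-sequence;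
\item a ring $A$ with $\Phi(A)\cong E\oplus\Lambda_1^+$, where $E$ is admissible and has no strictly increasing $\omega_1$-sequence.
\end{itemize}
Fact (b) does not provide the ring, because $\Lambda_1$ is uncountable. We construct it, in such a way that long increasing sequences in $E$ can be controlled.

\section{Functions on the real spectrum}\label{sec:functions}

Fix $A$ and write $X=\operatorname{Spec}_rA$. A subset of $X$ is \emph{constructible} if it is a Boolean combination of compact open sets. We use three standard facts on spectral spaces \cite{Hochster}.
\begin{itemize}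
\item[(H1)] The \emph{patch topology}, which is generated by the constructible sets, is compact and finer than the given topology.
\item[(H2)] A patch-closed set that is closed under specialization is closed. (A point $q$ is a \emph{specialization} of $p$ if $q\in\overline{\{p\}}$.)
\item[(H3)] For every prime ideal $J$ of the lattice $\Phi(A)$ there is $p\in X$ with $J=\{W\in\Phi(A): p\notin W\}$.
\end{itemize}
Fact (H3) follows from (H1). The sets $W\notin J$ and $X\setminus W$ with $W\in J$ are patch-closed, and they have the finite intersection property: suppose $W_1\cap\dots\cap W_m\subseteq V_1\cup\dots\cup V_n$ with all $W_i\notin J$ and all $V_j\in J$. Then $W_1\cap\dots\cap W_m\in J$. If $m\ge1$, some $W_i$ is in $J$ as $J$ is prime; if $m=0$, then $X\in J$ although $J$ is proper. Both are contradictions. Any point $p$ common to all these sets is as required.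

Let $q\in\overline{\{p\}}$. Every open set containing $q$ contains $p$, so $f(q)>0$ implies $f(p)>0$ for all $f\in A$. Apply this to $f$ and $-f$. If $f(p)=0$ then $f(q)=0$, and if $f(p)\ge0$ then $f(q)\ge0$. Hence $f(p)\mapsto f(q)$ defines a ring homomorphism
\[
\pi_{pq}:A(p)\to A(q)
\]
that preserves $\le$, and therefore also $\max$ and $\min$.

To compare and multiply elements of $\Phi(A)$ as in Section~\ref{subsec:two}, we want to write each of them as $\{\varphi>0\}$ with $\varphi\ge0$. For this $A$ must be enlarged by maxima and minima. The values $\varphi(p)$ lie in different ordered domains for different $p$. In place of continuity we have compatibility with the maps $\pi_{pq}$.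

Let $\mathcal F$ be the least subset of $\prod_{p\in X}A(p)$ that contains all $\hat f=(f(p))_{p\in X}$ for $f\in A$ and is closed under pointwise $+,-,\cdot,\max,\min$.

\begin{lemma}\label{lem:F}
\begin{enumerate}
\item[(i)] If $\varphi\in\mathcal F$ and $q\in\overline{\{p\}}$, then $\varphi(q)=\pi_{pq}(\varphi(p))$. In particular $\varphi(q)>0$ implies $\varphi(p)>0$.
\item[(ii)] $\{\varphi>0\}\in\Phi(A)$ for every $\varphi\in\mathcal F$.
\item[(iii)] Every $W\in\Phi(A)$ equals $\{\varphi>0\}$ for some $\varphi\in\mathcal F$ with $\varphi\ge0$ everywhere.
\end{enumerate}
\end{lemma}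

\begin{proof}
(i) The equation holds for $\hat f$ and is preserved by the five operations, since $\pi_{pq}$ is a ring homomorphism preserving $\max$ and $\min$. If $\varphi(p)\le0$, then $\varphi(q)=\pi_{pq}(\varphi(p))\le0$.

(ii) We claim that for each $\varphi\in\mathcal F$ there is a finite partition of $X$ into constructible sets on each of which $\varphi$ coincides with some $\hat f$. This is clear for $\hat f$ itself. For sums, differences and products take a common refinement of two partitions. For $\max$ and $\min$ also split each piece, on which the two functions are $\hat f$ and $\hat g$, along $\{f-g>0\}$ and its complement. So $\{\varphi>0\}$ is constructible. Its complement is constructible, and closed under specialization by (i), hence closed by (H2). Thus $\{\varphi>0\}$ is open. Being constructible, it is patch-closed, hence compact by (H1).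

(iii) Write $W=\bigcup_i\bigcap_j\{f_{ij}>0\}$ with finitely many indices and each inner family nonempty (use $f=1$ if necessary), and take $\varphi=\max(0,\max_i\min_j\hat f_{ij})$. For the empty union take $\varphi=0$.
\end{proof}

\begin{remark}\label{rem:cn}
The lemma explains complete normality. For $W=\{\varphi>0\}$ and $W'=\{\chi>0\}$ with $\varphi,\chi\ge0$, put $x=\{\varphi-\chi>0\}$ and $y=\{\chi-\varphi>0\}$. Then $x\cap y=\varnothing$, and $W\cup W'=W\cup y=x\cup W'$, because $y\subseteq W'$ contains every point where $\varphi=0<\chi$, and symmetrically. This uses only subtraction and order. The obstruction below also multiplies functions, once: it forms $\varphi_\lambda\alpha$, so that $\alpha$ and $\beta$ can be compared at as many scales as the chain $\Lambda$ has elements.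
\end{remark}

\section{The obstruction}\label{sec:obstruction}

\begin{proof}[Proof of Proposition~\ref{prop:obstruction}]
Put $D=E\oplus\Lambda^+$, and let $\psi:\Phi(A)\to D$ be a surjective lattice homomorphism. It preserves $0$ and $1$, and $D$ is distributive.

\emph{Reduction to a set of points.} Elements of $D$ are not open subsets of $X=\operatorname{Spec}_rA$. They do, however, have well-defined traces on the set of points that come from $D$. For each prime ideal $P$ of $D$ the set $\psi^{-1}(P)$ is a prime ideal of $\Phi(A)$, so by (H3) we can pick $p_P\in X$ with
\[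
p_P\in W\iff\psi(W)\notin P\qquad(W\in\Phi(A)).
\]
Let $Y$ be the set of all points $p_P$. For $d\in D$ put $[d]=W\cap Y$, where $W$ is any element with $\psi(W)=d$. This is independent of $W$, since $p_P\in W\iff d\notin P$. We have
\[
[d\vee d']=[d]\cup[d'],\qquad [d\wedge d']=[d]\cap[d'],\qquad [0]=\varnothing,
\]
and $d\le d'\iff[d]\subseteq[d']$ by the prime ideal theorem. If $P\subseteq Q$ are prime ideals of $D$, then every compact open set containing $p_Q$ contains $p_P$, so $p_Q\in\overline{\{p_P\}}$.

\emph{Choice of functions.} Let $a,b$ be as in (I). By surjectivity of $\psi$ and Lemma~\ref{lem:F}(iii) there are everywhere nonnegative $\alpha,\beta,\varphi_\lambda\in\mathcal F$ $(\lambda\in\Lambda)$ with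
\[
\{\alpha>0\}\cap Y=[a],\qquad\{\beta>0\}\cap Y=[b],\qquad\{\varphi_\lambda>0\}\cap Y=[\lambda].
\]

\emph{Claim. For $p\in[e]$ we have $\varphi_\lambda(p)>0$ for all $\lambda\in\Lambda$, and $\varphi_\lambda(p)<\varphi_\mu(p)$ for $\lambda<\mu$ in $\Lambda$.}

As $e<\lambda$, we have $p\in[\lambda]$, that is, $\varphi_\lambda(p)>0$. Let $\lambda<\mu$ and $p=p_P$ with $e\notin P$. Since $P$ is a lower set and $e$ lies below all of $\Lambda^+$, we have $P\subseteq E$. The set $Q=\{d\in D:d\le\lambda\}$ is a proper ideal. It is prime, because two elements outside $Q$ lie in the chain $\Lambda^+$ strictly above $\lambda$, and so does their meet. Now $P\subseteq E\subseteq Q$, so $q=p_Q$ lies in $\overline{\{p\}}$. Also $q\in[\mu]\setminus[\lambda]$, so $\varphi_\lambda(q)=0<\varphi_\mu(q)$. Thus $(\varphi_\mu-\varphi_\lambda)(q)>0$, and Lemma~\ref{lem:F}(i) gives $(\varphi_\mu-\varphi_\lambda)(p)>0$. This proves the Claim.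

\emph{Copying $\Lambda$ into $E$.} By Lemma~\ref{lem:F}(ii) we may put
\[
w_\lambda=\psi(\{\varphi_\lambda\alpha-\beta>0\}),\qquad w'_\lambda=\psi(\{\beta-\varphi_\lambda\alpha>0\}),
\]
so that $[w_\lambda]=Y\cap\{\varphi_\lambda\alpha>\beta\}$ and $[w'_\lambda]=Y\cap\{\varphi_\lambda\alpha<\beta\}$.

(1) \emph{$w_\lambda\le a$, $w'_\lambda\le b$ and $w_\lambda\wedge w'_\lambda=0$.} If $\varphi_\lambda\alpha>\beta\ge0$ then $\alpha>0$; if $\beta>\varphi_\lambda\alpha\ge0$ then $\beta>0$. The two strict inequalities exclude each other. In particular $w_\lambda,w'_\lambda\in E$.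

(2) \emph{$w_\lambda\ne0$ and $w'_\lambda\neq0$.} Since $a\not\le b$, there is $p\in[a]\setminus[b]\subseteq[e]$, and there $\varphi_\lambda\alpha>0=\beta$ by the Claim. Since $b\not\le a$, there is $p\in[b]\setminus[a]$, and there $\beta>0=\varphi_\lambda\alpha$.

(3) \emph{$w_\lambda\le w_\mu$ for $\lambda<\mu$.} If $p\in[w_\lambda]\subseteq[a]\subseteq[e]$, then $\varphi_\mu\alpha\ge\varphi_\lambda\alpha>\beta$ at $p$ by the Claim.

(4) \emph{$w_\mu\vee w'_\lambda=e$ for $\lambda<\mu$.} By (1) the join is at most $e$. Let $p\in[e]=[a]\cup[b]$ with $p\notin[w'_\lambda]$, so $\varphi_\lambda\alpha\ge\beta$ at $p$. If $\alpha(p)=0$, then $\beta(p)=0$, contradicting $p\in[a]\cup[b]$. So $\alpha(p)>0$, and $\varphi_\mu\alpha>\varphi_\lambda\alpha\ge\beta$ at $p$, that is, $p\in[w_\mu]$.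

Suppose $\lambda<\mu$ and $w_\lambda=w_\mu$. Then $w_\lambda\wedge w'_\lambda=0$ by (1) and $w_\lambda\vee w'_\lambda=e$ by (4), so (C) contradicts (2). Hence $\lambda\mapsto w_\lambda$ is strictly increasing.
\end{proof}

Condition (I) was used in (2) and (4), and condition (C) only in the last step. Neither can be omitted; see Remark~\ref{rem:needed}.

\section{Chains without long monotone sequences}\label{sec:short}

In this section $\kappa$ is a regular uncountable cardinal. A chain is \emph{$\kappa$-short} if it has no strictly increasing and no strictly decreasing $\kappa$-sequence. Chains of size less than $\kappa$ are $\kappa$-short, subchains of $\kappa$-short chains are $\kappa$-short, and adding finitely many points preserves $\kappa$-shortness.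

\begin{lemma}\label{lem:S}
A weakly monotone $\kappa$-sequence $(x_\xi)_{\xi<\kappa}$ in a $\kappa$-short chain is eventually constant.
\end{lemma}

\begin{proof}
Otherwise for each $\xi$ there is $\eta>\xi$ with $x_\eta\ne x_\xi$. Choose $\xi_{i+1}>\xi_i$ with $x_{\xi_{i+1}}\ne x_{\xi_i}$, and take suprema at limit steps; by regularity the recursion runs through all $i<\kappa$. By weak monotonicity $(x_{\xi_i})_{i<\kappa}$ is strictly monotone.
\end{proof}

The field $K$ of Section~\ref{sec:ring} will be a subfield of a field of formal power series with exponents in a group built from $\Lambda$. As ordered sets, both the group and the field are contained in Hahn groups. So the question is whether these inherit shortness.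

For a chain $\Delta$ and a totally ordered Abelian group $R$, the \emph{Hahn group} $H(\Delta,R)$ consists of the maps $x:\Delta\to R$ with well-ordered support, with pointwise addition. For $x\ne0$ put $v(x)=\min\operatorname{supp}x$; the order is given by $x>0\iff x\ne0$ and $x(v(x))>0$. Note that
\begin{equation}\label{eq:v}
0<x\le y\ \Longrightarrow\ v(x)\ge v(y),
\end{equation}
for if $v(x)<v(y)$, then $y-x$ has leading coefficient $-x(v(x))<0$.

\begin{lemma}\label{lem:hahn}
If $\Delta$ and $R$ are $\kappa$-short, then so is $H(\Delta,R)$.
\end{lemma}

\begin{proof}
By the symmetry $x\mapsto-x$ it suffices to exclude a strictly increasing sequence $(x_\xi)_{\xi<\kappa}$. The idea is to find a subsequence in which all differences have the same leading position.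

Fix $\xi$. As $\eta>\xi$ grows, $x_\eta-x_\xi>0$ grows, so $v(x_\eta-x_\xi)$ weakly decreases by \eqref{eq:v}. By Lemma~\ref{lem:S} it equals some $\gamma_\xi\in\Delta$ for all $\eta\ge\theta(\xi)$, where $\xi<\theta(\xi)<\kappa$. For $\xi<\xi'$ and $\eta$ large, $0<x_\eta-x_{\xi'}<x_\eta-x_\xi$, so $\gamma_{\xi'}\ge\gamma_\xi$ by \eqref{eq:v}. By Lemma~\ref{lem:S} again there are $\gamma$ and $\xi_0$ with $\gamma_\xi=\gamma$ for all $\xi\ge\xi_0$. By regularity of $\kappa$ choose a sequence $(\xi_i)_{i<\kappa}$ starting at $\xi_0$ with $\xi_j\ge\theta(\xi_i)$ for $i<j$. For $i<j$ the element $x_{\xi_j}-x_{\xi_i}$ is positive with leading position $\gamma$, so $x_{\xi_i}(\gamma)<x_{\xi_j}(\gamma)$. Hence $(x_{\xi_i}(\gamma))_{i<\kappa}$ is strictly increasing in $R$, a contradiction.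
\end{proof}

Now let $K$ be an ordered field, $\bar K=K\cup\{\pm\infty\}$, and let $\mathcal O(K)$ be the set of finite unions, including the empty one, of open intervals $(a,b)\subseteq K$ with $a<b$ in $\bar K$. It is closed under finite unions and intersections. Two open intervals that meet have an open interval as union, so each $O\in\mathcal O(K)$ is a finite disjoint union of open intervals. None of their endpoints lies in $O$, since $K$ is densely ordered and so an open interval containing an endpoint of another one meets it. Hence these intervals are the \emph{components} (maximal convex subsets) of $O$. Let $n(O)$ be their number.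

\begin{lemma}\label{lem:OK}
If $K$ is $\kappa$-short, then $(\mathcal O(K),\subseteq)$ has no strictly increasing $\kappa$-sequence.
\end{lemma}

\begin{proof}
Since $\kappa$ is regular and uncountable, a strictly increasing $\kappa$-sequence would have a $\kappa$-subsequence on which $n(O_\xi)$ is constant. So it suffices to show, by induction on $n$, that a weakly increasing sequence $(O_\xi)_{\xi<\kappa}$ in $\mathcal O(K)$ with all $n(O_\xi)\le n$ is eventually constant. If all $O_\xi$ are empty (in particular if $n=0$) there is nothing to prove. Otherwise pass to a tail where they are nonempty, and let $(a_\xi,b_\xi)$ be the leftmost component of $O_\xi$. The $a_\xi=\inf O_\xi$ weakly decrease in the $\kappa$-short chain $\bar K$, so $a_\xi=a$ on a tail by Lemma~\ref{lem:S}. For $\xi<\eta$ in this tail the convex set $(a,b_\xi)\subseteq O_\eta$ meets the component $(a,b_\eta)$ of $O_\eta$, hence is contained in it, so $b_\xi\le b_\eta$. By Lemma~\ref{lem:S}, $b_\xi=b$ on a tail. There $O_\xi=(a,b)\cup(O_\xi\cap(b,\infty))$, and the sets $O_\xi\cap(b,\infty)$ weakly increase and have at most $n-1$ components. By the induction hypothesis they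 are eventually constant.
\end{proof}

\section{The circle over a real closed field}\label{sec:circle}

Let $K$ be a real closed field. Put
\[
B_K=K[x,y]/(x^2+y^2-1),\qquad E(K)=\Phi(B_K),\qquad S=\{(x,y)\in K^2:x^2+y^2=1\}.
\]
Each point of $S$ gives, by evaluation $B_K\to K$, a point of $\operatorname{Spec}_rB_K$, and we regard $S$ as a subset of $\operatorname{Spec}_rB_K$ in this way. Then $\tau(W)=W\cap S$ defines a lattice homomorphism from $E(K)$ to the subsets of $S$. Let $N=(0,1)$ and
\[
\sigma:K\to S\setminus\{N\},\qquad\sigma(s)=\Bigl(\frac{2s}{s^2+1},\frac{s^2-1}{s^2+1}\Bigr),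
\]
the inverse of stereographic projection. It is a bijection with inverse $(x,y)\mapsto x/(1-y)$. Through $\tau$ and $\sigma$ the lattice $E(K)$ becomes a lattice of finite unions of arcs.

\begin{lemma}\label{lem:circle}
Let $W,W'\in E(K)$.
\begin{enumerate}
\item[(i)] $W\subseteq W'\iff\tau(W)\subseteq\tau(W')$. In particular $\tau$ is injective.
\item[(ii)] $\sigma^{-1}(\tau(W))\in\mathcal O(K)$.
\item[(iii)] If $N\in W$, then $\sigma(s)\in W$ for all sufficiently large $s\in K$.
\item[(iv)] The sets $\sigma(O)$ with $O\in\mathcal O(K)$, and the sets $\{p\in S:\|p-q\|^2<r\}$ with $q\in S$ and $r\in K^{>0}$, are in the image of $\tau$.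
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $p\in W\setminus W'$, and let $R$ be the real closure of the ordered fraction field of $B_K(p)$, a real closed extension of $K$. The pair $(x(p),y(p))\in R^2$ satisfies a quantifier-free formula over $K$ saying that it lies on the circle, in $W$, and not in $W'$. By Tarski's transfer principle some pair in $K^2$ satisfies the same formula. So $\tau(W)\not\subseteq\tau(W')$. The other direction is clear.

(ii), (iii) Let $f=\sum c_{ij}x^iy^j$ have total degree at most $m$. Then
\[
g(s)=(s^2+1)^mf(\sigma(s))=\sum c_{ij}(2s)^i(s^2-1)^j(s^2+1)^{m-i-j}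
\]
is a polynomial with the same sign as $f(\sigma(s))$. The summand with index $(i,j)$ has degree at most $2m-i$. So $\deg g\le2m$, and the coefficient of $s^{2m}$ is $\sum_jc_{0j}=f(N)$. A polynomial over a real closed field has constant sign on intervals without roots, so $\{s:g(s)>0\}\in\mathcal O(K)$, and (ii) follows by taking finite intersections and unions. If $N\in W$, then $N\in\{f_1>0,\dots,f_r>0\}\subseteq W$ for some $f_i$. Each $f_i(N)>0$ is the leading coefficient of the corresponding $g_i$, so all $g_i(s)>0$ for large $s$.

(iv) Since $(x,y)=\sigma(s)$ satisfies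
\[
\frac{1}{s^2+1}=\frac{1-y}2,\qquad\frac{s}{s^2+1}=\frac x2,\qquad\frac{s^2}{s^2+1}=\frac{1+y}2,
\]
each polynomial $as^2+bs+c$ equals $(s^2+1)\,l(\sigma(s))$ for the affine function $l=\frac12\bigl(a(1+y)+bx+c(1-y)\bigr)$, with $l(N)=a$. The interval $(s_0,s_1)$ with $s_0<s_1$ in $K$ is defined by $-(s-s_0)(s-s_1)>0$. The intervals $(s_0,\infty)$, $(-\infty,s_1)$ and $K$ are defined by $s-s_0>0$, by $s_1-s>0$ and by $1>0$. In each case $a\le0$, so $N\notin\{l>0\}$, and the image under $\sigma$ is $\tau(\{l>0\})$. Take finite unions. The second kind of set is $\tau(\{r-(x-q_1)^2-(y-q_2)^2>0\})$, where $q=(q_1,q_2)$.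
\end{proof}

\begin{proposition}\label{prop:circle}
Let $K$ be a real closed field.
\begin{enumerate}
\item[(i)] $E(K)$ is admissible and $|E(K)|\le|K|$.
\item[(ii)] If $\kappa$ is regular uncountable and $K$ is $\kappa$-short, then $E(K)$ has no strictly increasing $\kappa$-sequence.
\item[(iii)] If $K^{>0}$ has a countable coinitial subset, then $E(K)\oplus\Lambda^+$ has countably based differences for every chain $\Lambda$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) The cardinality bound holds since $|B_K|=|K|$ and elements of $E(K)$ are given by finitely many elements of $B_K$.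

For (I) let $a=\{1-x>0\}$ and $b=\{1+x>0\}$. They cover $\operatorname{Spec}_rB_K$ because $(1-x)+(1+x)=2$, and $(-1,0)\in a\setminus b$, $(1,0)\in b\setminus a$.

For (C) let $W,W'$ be disjoint with $W\cup W'=\operatorname{Spec}_rB_K$. Then $O=\sigma^{-1}(\tau(W))$ and $O'=\sigma^{-1}(\tau(W'))$ partition $K$. Suppose both are nonempty. Then $O\ne K$, so some component of $O$ has an endpoint $c\in K$. As $c\notin O$, we have $c\in O'$, and an open interval around $c$ is contained in $O'$. But it meets $O$, a contradiction. So, say, $O'=\varnothing$. By Lemma~\ref{lem:circle}(iii) $N\notin W'$, so $\tau(W')=\varnothing$, and $W'=\varnothing$ by Lemma~\ref{lem:circle}(i).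

(ii) Let $(W_\xi)_{\xi<\kappa}$ be strictly increasing in $E(K)$. By Lemma~\ref{lem:circle}(i) so is $(\tau(W_\xi))$. Once $N$ belongs to some $W_\xi$ it stays, so the truth value of ``$N\in W_\xi$'' is constant on a tail. On this tail $(\sigma^{-1}(\tau(W_\xi)))$ is strictly increasing in $\mathcal O(K)$, contradicting Lemma~\ref{lem:OK}.

(iii) Let $(r_n)_{n<\omega}$ be a decreasing sequence coinitial in $K^{>0}$, let $D=E(K)\oplus\Lambda^+$, let $a,b\in D$, and put $a\ominus b=\{u\in D:a\le b\vee u\}$. If $a\le b$, then $0$ is the least element of $a\ominus b$. If $a\not\le b$ and $a\in\Lambda^+$, then $b<a$. If then $a\le b\vee u$, the join $b\vee u$ is not in $E(K)$, so $b,u$ are comparable and $b\vee u\in\{b,u\}$, whence $a\le u$. So $a$ is the least element of $a\ominus b$.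

In the remaining case $a\not\le b$ and $a\in E(K)$, so also $b\in E(K)$. Let $T=\tau(a)\setminus\tau(b)$. By Lemma~\ref{lem:circle}(i), an element $u\in E(K)$ is in $a\ominus b$ if and only if $T\subseteq\tau(u)$. The set $\sigma^{-1}(T)$ is a difference of two members of $\mathcal O(K)$; cutting $K$ at all their endpoints shows that it is a finite union of points and open intervals. So $T=\sigma(O)\cup F$ with $O\in\mathcal O(K)$ and $F\subseteq S$ finite, where $F$ contains $N$ if $N\in T$. By Lemma~\ref{lem:circle}(iv) there is $u_n\in E(K)$ with
\[
\tau(u_n)=\sigma(O)\cup\bigcup_{q\in F}\{p\in S:\|p-q\|^2<r_n\}.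
\]
Since $T\subseteq\tau(u_n)$, we have $u_n\in a\ominus b$. Let $u\in a\ominus b$. If $u\in\Lambda^+$, then $u\ge u_n$ for all $n$. If $u\in E(K)$, then $T\subseteq\tau(u)$, and $\tau(u)$ is open in $S$ because polynomials are continuous. So for each of the finitely many $q\in F$ it contains $\{p\in S:\|p-q\|^2<r_n\}$ for large $n$. Hence $\tau(u_n)\subseteq\tau(u)$, that is, $u_n\le u$, for large $n$. So $\{u_n:n<\omega\}$ is coinitial in $a\ominus b$.
\end{proof}

\section{Stacking a chain on a circle}\label{sec:ring}

Given any chain $\Lambda$, we now construct a real closed field $K=K_\Lambda$ and a ring $A_\Lambda$ with $\Phi(A_\Lambda)\cong E(K)\oplus\Lambda^+$. Section~\ref{subsec:two} tells us what to look for: positive constants $c_\lambda\in K$, increasing with $\lambda\in\Lambda$, that come from \emph{different} open sets above the circle. The elements of $A_\Lambda$ will be functions on the circle over $K$ that are constant up to very small errors, so that the whole circle specializes to a single point. Above the circle the chain $\Lambda$ is realized by prime ideals of a valuation ring.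

\subsection{The field}
Fix a countable real closed field $k$ and a chain $\Lambda$. Let $\Delta=\{o\}\cup\Lambda$ with a new least element $o$. Let $\Gamma\subseteq H(\Delta,\mathbb Q)$ be the divisible ordered group of maps with finite support. For $\delta\in\Delta$ let $g_\delta\in\Gamma$ be the indicator function of $\{\delta\}$. For $\gamma\in\Gamma$, $\gamma\ne0$, put $w(\gamma)=\min\operatorname{supp}\gamma$, and put $w(0)=\infty$, where $\infty$ is the top of $\Lambda^+$. Thus $g_\delta$ exceeds all multiples of $g_{\delta'}$ if $\delta<\delta'$; the largest of these scales is $g_o$.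

The Hahn series field $k((t^\Gamma))$ has $H(\Gamma,k)$ as its ordered additive group, the usual multiplication of series, and valuation $v$. It is real closed, since $k$ is real closed and $\Gamma$ is divisible (see \cite{Alling,PC}). Let $K$ be the relative algebraic closure of $k(t^\gamma:\gamma\in\Gamma)$ in it. Then $K$ is real closed, since square roots of positive elements and roots of polynomials of odd degree, taken in the large field, are algebraic over $K$. Also $|K|=\max(|\Lambda|,\aleph_0)$. Put
\[
V=\{0\}\cup\{f\in K^\times:v(f)\ge0\}\supseteq k,\qquad \rho(f)=w(v(f))\in\Delta\cup\{\infty\}\quad(f\in V\setminus\{0\}),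
\]
\[
\varepsilon=t^{g_o},\qquad c_\lambda=t^{g_\lambda}\ (\lambda\in\Lambda),\qquad c_\infty=1 .
\]
So $V$ is the valuation ring of $v{\restriction}K$. The elements $\varepsilon$ and $c_\delta$ are positive, $\rho(\varepsilon)=o$, and $\rho(c_\delta)=\delta$ for $\delta\in\Lambda^+$. A large value means a small element: $\varepsilon$ is smaller than all powers of all $c_\lambda$, and $c_\lambda$ is smaller than all powers of $c_\mu$ if $\lambda<\mu$.

\begin{lemma}\label{lem:V}
\begin{enumerate}
\item[(V1)] If $f\in K$ and $|f|\le1$, then $f\in V$. Every ideal $Q$ of $V$ is convex: $0\le a\le b\in Q$ implies $a\in Q$. Every nonnegative element of $V$ is a square in $V$.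
\item[(V2)] For $f,g\in V\setminus\{0\}$: $f\in\sqrt{gV}\iff\rho(f)\le\rho(g)$.
\item[(V3)] Proper radical ideals of $V$ are prime. In particular $P:=\sqrt{\varepsilon V}=\{0\}\cup\{f:\rho(f)=o\}$ is prime.
\item[(V4)] $V[1/\varepsilon]=K$, and $\{\varepsilon^n:n<\omega\}$ is coinitial in $K^{>0}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(V1) If $0<|f|\le1$, then $v(f)\ge v(1)=0$ by \eqref{eq:v}. If $0\le a\le b\in Q$ and $b\neq0$, then $a/b\in V$, so $a=b(a/b)\in Q$. If $0<f\in V$, then $f=g^2$ with $g\in K$ and $v(g)=v(f)/2\ge0$.

(V2) For $n\ge1$ we have $f^n\in gV\iff n\,v(f)\ge v(g)$. Suppose $\rho(f)\le\rho(g)$. If $\rho(f)=\infty$, both values are $0$ and $n=1$ works. If $\delta=\rho(f)\ne\infty$, then $v(f)(\delta)>0$ as $v(f)>0$, and $v(f),v(g)$ both vanish below $\delta$; so any $n$ with $n\,v(f)(\delta)>v(g)(\delta)$ works. If $\rho(g)<\rho(f)$, then $v(f)$ vanishes at $\rho(g)$ and below, so $v(g)-n\,v(f)$ has the positive leading coefficient of $v(g)$ for all $n$, and no $n$ works.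

(V3) The ideals of $V$ form a chain. A proper radical ideal is the intersection of the primes containing it, and the intersection of a nonempty chain of primes is prime. The description of $P$ is (V2), and $1\notin P$.

(V4) Let $f\in K^\times$. For $n>|v(f)(o)|$ the leading coefficient of $ng_o\pm v(f)$ sits at $o$ and is positive, so $ng_o>\pm v(f)$. Hence $f\varepsilon^n\in V$. If $f>0$, then also $\varepsilon^n<f$, because $v(\varepsilon^n)>v(f)$.
\end{proof}

\subsection{The ring}
Let $B=B_K=K[x,y]/(x^2+y^2-1)$, let $I\subseteq B$ be the set of finite sums $\sum c_{ij}x^iy^j$ with all $c_{ij}\in P$, and put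
\[
A_\Lambda:=V+I\subseteq B .
\]
Since $I$ is closed under sums, products and multiplication by elements of $V$, this is a subring of $B$ containing $k$, and $I$ is an ideal of it. In the case $\Lambda=\varnothing$ the group $\Gamma$ is $\mathbb Q g_o$, $P$ is the maximal ideal of $V$, and $A_\varnothing$ consists of functions that are constant up to infinitesimal coefficients. The circle over $K$ then specializes to one closed point, and one new element is added on top of $E(K)$.

\begin{proposition}\label{prop:ring}
$\Phi(A_\Lambda)\cong E(K_\Lambda)\oplus\Lambda^+$ for every chain $\Lambda$.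
\end{proposition}

\begin{proof}
Write $A=A_\Lambda$, $X=\operatorname{Spec}_rA$, $U=\{\varepsilon>0\}$ and $Z=X\setminus U$. As $\varepsilon$ is a square in $A$ by (V1), $U=\{p:\varepsilon\notin\operatorname{supp}p\}$. We determine the compact open subsets of $X$ contained in $U$, then the traces of compact open sets on $Z$, and then how the two parts fit together.

\emph{The open part.} The element $\varepsilon$ is invertible in $B$, and $A[1/\varepsilon]=B$ by (V4) together with $x=(\varepsilon x)/\varepsilon$ and $y=(\varepsilon y)/\varepsilon$. Primes of $A[1/\varepsilon]$ correspond to primes of $A$ not containing $\varepsilon$, with the same fraction fields of the quotients, and $\{f/\varepsilon^n>0\}$ corresponds to $\{f>0\}\cap U$. So $\operatorname{Spec}_rB\to U$ is a homeomorphism. As $U$ is open, $\{W\in\Phi(A):W\subseteq U\}\cong\Phi(B)=E(K)$.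

\emph{The closed part.} Evaluation at $(1,0)$ is a $K$-algebra map $B\to K$ sending $I$ into $P$. So $V\cap I=P$ and $A/I\cong V/P$. For $c\in P$ there is $n$ with $c^n\in\varepsilon V$, and then
\[
(cx^iy^j)^{n+1}=\varepsilon\cdot\frac{c^n}\varepsilon\,c\cdot x^{i(n+1)}y^{j(n+1)}\in\varepsilon I .
\]
So a prime of $A$ containing $\varepsilon$ contains all $cx^iy^j$, hence $I$; conversely $\varepsilon\in I$. Thus the primes of $A$ containing $\varepsilon$ are the ideals $Q+I$ with $Q\supseteq P$ a prime of $V$, and $A/(Q+I)\cong V/Q$.

The ring $V/Q$ has exactly one ordering. Indeed, let $C$ be the image of $V^{\ge0}$. It is closed under sums and products, and every element of $V/Q$ is in $C$ or in $-C$. If $a,b\in V^{\ge0}$ and $a\equiv-b$ modulo $Q$, then $0\le a\le a+b\in Q$, so $a\in Q$ by convexity; hence $C\cap-C=\{0\}$. So $C$ is the nonnegative cone of a total order. By (V1) $C$ consists of squares, so every ordering of $V/Q$ has $C$ among its nonnegative elements and hence equals this one.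

So $Z=\{z_Q:Q\supseteq P\text{ prime in }V\}$, where $z_Q$ has support $Q+I$, and for $f=c+h$ with $c\in V$, $h\in I$,
\begin{equation}\label{eq:zQ}
f(z_Q)>0\iff c>0\text{ in }K\text{ and }c\notin Q .
\end{equation}
For $\delta\in\Lambda^+$ let $O_\delta=\{z_Q:c_\delta\notin Q\}$. Let $c>0$ be in $V$. If $\rho(c)=o$, then $c\in P$ and $\{z_Q:c\notin Q\}=\varnothing$. Otherwise $\rho(c)\in\Lambda^+$, and $c$ and $c_{\rho(c)}$ generate the same radical ideal by (V2), so $\{z_Q:c\notin Q\}=O_{\rho(c)}$. Each $O_\delta$ contains $z_P$, since $\rho(c_\delta)\ne o$.

Let $\lambda<\mu$ in $\Lambda^+$. By (V2) $c_\lambda\in\sqrt{c_\mu V}$, so $O_\lambda\subseteq O_\mu$. The inclusion is strict. Indeed, by (V2) the ideal $Q=\sqrt{c_\lambda V}$ contains $\varepsilon$ and $c_\lambda$ but not $c_\mu$; so it is proper, it is prime by (V3), it contains $P=\sqrt{\varepsilon V}$, and $z_Q\in O_\mu\setminus O_\lambda$. So $\{\varnothing\}\cup\{O_\delta:\delta\in\Lambda^+\}$ is a chain of sets. By \eqref{eq:zQ} it contains $\{f>0\}\cap Z$ for every $f\in A$. Being a chain, it is closed under finite intersections and unions, so it also contains $W\cap Z$ for every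 $W\in\Phi(A)$.

\emph{Gluing.} We claim that every open set containing $z_P$ contains $U$. It suffices to consider $\{f>0\}$ with $f(z_P)>0$. Write $f=c+h$ with $h=\sum c_{ij}x^iy^j$, $c_{ij}\in P$; then $c>0$ and $c\notin P$ by \eqref{eq:zQ}. Let $p\in U=\operatorname{Spec}_rB$. The map $K\to B(p)$ is an order embedding, as nonnegative elements of $K$ are squares. From $x(p)^2+y(p)^2=1$ we get $|x(p)|,|y(p)|\le1$, so $|h(p)|\le\sum|c_{ij}|\in P$. Since $P$ is convex and $c\notin P$, we have $\sum|c_{ij}|<c$. Hence $f(p)>0$.

\emph{Conclusion.} Let $W\in\Phi(A)$. If $W\cap Z=\varnothing$, then $W\subseteq U$. Otherwise $W\cap Z=O_\delta\ni z_P$ for some $\delta\in\Lambda^+$, and $W=U\cup O_\delta$. Conversely $U\cup O_\delta=\{c_\delta>0\}\in\Phi(A)$, since $c_\delta$ is positive in $K$ and hence at every point of $U$. The sets $U\cup O_\delta$ strictly contain $U$ and are strictly increasing in $\delta$. This is the lattice $E(K)\oplus\Lambda^+$.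
\end{proof}

\begin{remark}
The gluing step is where the circle is better than a line: its coordinates are bounded at \emph{every} point of the real spectrum. With $K[x]$ in place of $B$, the element $1-\varepsilon x$ would be positive at $z_P$ and negative at the point $x=2/\varepsilon$ of $U$.
\end{remark}

\begin{remark}\label{rem:needed}
The proof of Proposition~\ref{prop:ring} also works with $B,I$ replaced by $K,P$, and with $B,I$ replaced by $K\times K$, $P\times P$, where $V$ is embedded diagonally and evaluation at $(1,0)$ is replaced by the identity and by the first projection, respectively. In the gluing step, $|h(p)|$ is then directly bounded by an element of $P$. Hence, for every chain $\Lambda$, both $\Phi(K)\oplus\Lambda^+$ and $\Phi(K\times K)\oplus\Lambda^+$ are isomorphic to lattices of the form $\Phi(A)$, although $\Phi(K)=\{0,e\}$ and $\Phi(K\times K)=\{0,a,b,e\}$ are finite, so that a chain with four or more elements has no strictly increasing map into either. The first lattice satisfies (C) and violates (I); the second satisfies (I) and violates (C). So neither condition can be omitted in Proposition~\ref{prop:obstruction}.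
\end{remark}

\begin{corollary}\label{cor:E}
Let $\Lambda$ be a chain and $E_\Lambda:=E(K_\Lambda)$.
\begin{enumerate}
\item[(i)] $E_\Lambda$ is admissible and $|E_\Lambda|\le\max(|\Lambda|,\aleph_0)$.
\item[(ii)] If $\kappa$ is regular uncountable and $\Lambda$ is $\kappa$-short, then $E_\Lambda$ has no strictly increasing $\kappa$-sequence.
\item[(iii)] For every chain $\Lambda'$ the lattice $E_\Lambda\oplus\Lambda'^+$ has countably based differences.
\end{enumerate}
\end{corollary}

\begin{proof}
(i) and (iii) follow from Proposition~\ref{prop:circle}, using $|K|=\max(|\Lambda|,\aleph_0)$ and (V4). For (ii), $\Delta$ is $\kappa$-short, and so are the countable chains $\mathbb Q$ and $k$. By Lemma~\ref{lem:hahn}, $\Gamma\subseteq H(\Delta,\mathbb Q)$ is $\kappa$-short, and then so is $K\subseteq H(\Gamma,k)$. Apply Proposition~\ref{prop:circle}(ii).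
\end{proof}

\section{Equivalent chains}\label{sec:chains}

\subsection{A short chain equivalent to one containing $\kappa$}
We want two chains with many isomorphisms between small pieces, one of them with a strictly increasing $\kappa$-sequence and the other without. Chains of integer sequences of lengths $\alpha<\kappa$, ordered lexicographically, suggest how to do this: adding a fixed sequence $h$ of length $\alpha$, suitably restricted, to all sequences of length at most $\alpha$ preserves the order. Suppose the sequences $h$ used for the various $\alpha$ fit together up to finite errors but do not come from one sequence of length $\kappa$. Then the pieces match but the whole does not. This is exactly what $(\ast)_\kappa$ provides. (There is no analogue for $\kappa=\omega$: maps on finite sets always agree up to finite errors, so any $f:\omega\to\mathbb Z$ would satisfy $f{\restriction}n=^*e_n$ for all $n$.)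

\begin{lemma}\label{lem:star}
$(\ast)_{\omega_1}$ holds.
\end{lemma}

\begin{proof}
(Compare \cite[Thm.~II.5.9]{Kunen}.) We build, by recursion on $\alpha<\omega_1$, injective maps $e_\alpha:\alpha\to\omega$ with co-infinite range such that $e_\beta{\restriction}\alpha=^*e_\alpha$ for $\alpha\le\beta$. Put $e_0=\varnothing$ and $e_{\alpha+1}=e_\alpha\cup\{(\alpha,n)\}$ with some $n\notin\operatorname{ran}e_\alpha$.

Let $\alpha$ be a limit, and let $0=\alpha_0<\alpha_1<\cdots$ have supremum $\alpha$. We construct injective maps $t_n=^*e_{\alpha_n}$ with $t_n\subseteq t_{n+1}$, and sets $F_n\subseteq F_{n+1}$ with $|F_n|=n$ and $F_n\cap\operatorname{ran}t_n=\varnothing$, starting with $t_0=F_0=\varnothing$. The $F_n$ reserve values, so that the range stays co-infinite in the limit. Given $t_n$ and $F_n$, let $e=e_{\alpha_{n+1}}$ and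
\[
u=t_n\cup e{\restriction}[\alpha_n,\alpha_{n+1}).
\]
Since $t_n=^*e_{\alpha_n}=^*e{\restriction}\alpha_n$, we have $u=^*e$, so $u$ has co-infinite range. The map $u$ may fail to be injective or to avoid $F_n$, but only finitely many $\xi\in[\alpha_n,\alpha_{n+1})$ are responsible, that is, satisfy $e(\xi)\in\operatorname{ran}t_n\cup F_n$. Indeed, $e$ is injective and $F_n$ finite; and if $e(\xi)=t_n(\eta)$ with $\eta<\alpha_n\le\xi$, then $t_n(\eta)\ne e(\eta)$, which happens for finitely many $\eta$ only. Give these finitely many $\xi$ pairwise distinct new values outside $\operatorname{ran}u\cup F_n$. The resulting map $t_{n+1}$ is injective, extends $t_n$, is $=^*e$, and its range is co-infinite and misses $F_n$. Let $F_{n+1}=F_n\cup\{m\}$ with $m\notin\operatorname{ran}t_{n+1}\cup F_n$.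

Put $e_\alpha=\bigcup_nt_n$. It is injective, its range misses the infinite set $\bigcup_nF_n$, and for $\beta\le\alpha_n$ we have $e_\alpha{\restriction}\beta=t_n{\restriction}\beta=^*e_{\alpha_n}{\restriction}\beta=^*e_\beta$.

Suppose $f:\omega_1\to\mathbb Z$ satisfies $f{\restriction}\alpha=^*e_\alpha$ for all $\alpha<\omega_1$. As $e_\alpha$ is injective, every $f{\restriction}\alpha$ is finite-to-one. But $f$ is constant on an uncountable set, hence on a countably infinite one, which is contained in some $\alpha<\omega_1$. This is a contradiction.
\end{proof}

Let $\kappa$ be regular uncountable and let $(e_\alpha)_{\alpha<\kappa}$ witness $(\ast)_\kappa$. Put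
\[
\Lambda_0=\bigcup_{\alpha<\kappa}\{s\in\mathbb Z^\alpha:s=^*0_\alpha\},\qquad
\Lambda_1=\bigcup_{\alpha<\kappa}\{s\in\mathbb Z^\alpha:s=^*e_\alpha\},
\]
where $0_\alpha$ is the zero map on $\alpha$. Order both by letting $s<t$ if $s\subsetneq t$, or if there is $\xi\in\operatorname{dom}s\cap\operatorname{dom}t$ with $s{\restriction}\xi=t{\restriction}\xi$ and $s(\xi)<t(\xi)$. If every $s$ is extended to $\kappa$ by the value $-\infty$, this is the lexicographic order on $(\{-\infty\}\cup\mathbb Z)^\kappa$; so it is total. Both sets are closed under restriction to smaller ordinals. For fixed domain $\alpha$ there are at least one and at most $\max(|\alpha|,\aleph_0)<\kappa$ elements. So $|\Lambda_0|=|\Lambda_1|=\kappa$, and $\Lambda_i^{\le\alpha}:=\{s\in\Lambda_i:\operatorname{dom}s\le\alpha\}$ has size less than $\kappa$ for each $\alpha<\kappa$.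

\begin{lemma}\label{lem:Lambda}
\begin{enumerate}
\item[(i)] $\Lambda_0$ contains a strictly increasing $\kappa$-sequence.
\item[(ii)] $\Lambda_1$ is $\kappa$-short.
\item[(iii)] There is a $\kappa$-back-and-forth system between $\Lambda_0$ and $\Lambda_1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The sequence $(0_\alpha)_{\alpha<\kappa}$ is strictly increasing.

(ii) A long monotone sequence would determine a map $f$ of the kind that $(\ast)_\kappa$ forbids. Let $(t_\xi)_{\xi<\kappa}$ be strictly monotone in $\Lambda_1$, and fix $\alpha<\kappa$. As $|\Lambda_1^{\le\alpha}|<\kappa$ and the $t_\xi$ are distinct, regularity gives $\operatorname{dom}t_\xi\ge\alpha$ on a tail. If $s<t$ have domains $\ge\alpha$, then $s{\restriction}\alpha\le t{\restriction}\alpha$: the restrictions are equal if $s\subsetneq t$ or the first difference is at a point $\ge\alpha$, and otherwise they are ordered like $s$ and $t$. So $(t_\xi{\restriction}\alpha)$ is weakly monotone on a tail, in a chain of size less than $\kappa$. By Lemma~\ref{lem:S} it is eventually equal to some $b_\alpha\in\Lambda_1$ with domain $\alpha$, so $b_\alpha=^*e_\alpha$. For $\alpha\le\beta$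 we have $b_\alpha=b_\beta{\restriction}\alpha$. So $f=\bigcup_{\alpha<\kappa}b_\alpha$ is a map $\kappa\to\mathbb Z$ with $f{\restriction}\alpha=^*e_\alpha$ for all $\alpha$, a contradiction.

(iii) For $\alpha<\kappa$ and $h:\alpha\to\mathbb Z$ with $h=^*e_\alpha$ let
\[
\theta_h:\Lambda_0^{\le\alpha}\to\Lambda_1^{\le\alpha},\qquad\theta_h(s)=s+h{\restriction}\operatorname{dom}s .
\]
For $\beta\le\alpha$ we have $h{\restriction}\beta=^*e_\beta$, so $\theta_h$ maps the elements of $\Lambda_0$ with domain $\beta$ bijectively onto those of $\Lambda_1$. It preserves and reflects inclusion, the place of the first difference, and the order of the values there. So it is an order isomorphism. Let $\mathcal I$ be the set of all $\theta_h$. Given $\theta_h\in\mathcal I$ and $Y,Y'$ of size less than $\kappa$, by regularity there is $\beta$ with $\alpha\le\beta<\kappa$, $Y\subseteq\Lambda_0^{\le\beta}$ and $Y'\subseteq\Lambda_1^{\le\beta}$. Put $h'=h\cup e_\beta{\restriction}[\alpha,\beta)$. Since $h=^*e_\alpha=^*e_\beta{\restriction}\alpha$, we have $h'=^*e_\beta$, and $\theta_{h'}$ extends $\theta_h$.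
\end{proof}

\subsection{Equivalent chains of different size}
For (B2) we need the analogue of $\mathbb Q$ and an uncountable dense chain from Proposition~\ref{prop:model}. For chains $L,M$ let $L\cdot M$ be $L\times M$ ordered lexicographically, the first coordinate being dominant; it consists of copies of $M$, one for each element of $L$. Sums of chains are ordered sums, so that $(L+L')\cdot M=L\cdot M+L'\cdot M$. We look for a chain $M$ that absorbs multiplication by all successor ordinals below $\lambda^+$.

\begin{lemma}\label{lem:lambdaplus}
Let $\lambda$ be infinite and regular. There are chains $\Lambda_0,\Lambda_1$ with $|\Lambda_0|=\lambda^+$ and $|\Lambda_1|=\lambda$, and a $\lambda$-back-and-forth system between them.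
\end{lemma}

\begin{proof}
Let $M$ be the set of eventually zero sequences $\omega\to\lambda+1$, ordered lexicographically. Then $|M|=\lambda$, and $M\cong(\lambda+1)\cdot M$ by splitting off the first term.

\emph{Claim: $(\gamma+1)\cdot M\cong M$ for all $\gamma<\lambda^+$.} Since $1+(\lambda+1)=\lambda+1$, we have $M\cong M+(\lambda+1)\cdot M\cong M+M$. For $\gamma<\lambda$ we have $(\gamma+1)+(\lambda+1)=\lambda+1$, so
\[
M\cong(\gamma+1)\cdot M+M=\gamma\cdot M+M+M\cong\gamma\cdot M+M=(\gamma+1)\cdot M .
\]
For $\gamma=\lambda$ the claim is known. For $\lambda<\gamma<\lambda^+$ we use induction. If $\gamma=\delta+1$, then $(\gamma+1)\cdot M=(\delta+1)\cdot M+M\cong M+M\cong M$. Let $\gamma$ be a limit of cofinality $\mu\le\lambda$, and let $(\gamma_i)_{i<\mu}$ be strictly increasing and cofinal in $\gamma$. The intervals $[\sup_{j<i}(\gamma_j+1),\gamma_i]$, $i<\mu$, partition $\gamma$ into consecutive pieces: $\xi<\gamma$ lies in the piece given by the least $i$ with $\xi\le\gamma_i$. Each has a largest element, so its order type is $\delta_i+1$ for some $\delta_i<\gamma$, and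
\[
(\gamma+1)\cdot M\cong\Bigl(\sum_{i<\mu}(\delta_i+1)\cdot M\Bigr)+M\cong\mu\cdot M+M=(\mu+1)\cdot M\cong M,
\]
the last step because $\mu\le\lambda$. This proves the claim.

Let $\Lambda_0=\lambda^+\cdot M$ and $\Lambda_1=\lambda\cdot M$, and let $\mathcal I$ be the set of all order isomorphisms $\alpha\cdot M\to\beta\cdot M$ with $\alpha<\lambda^+$ and $\beta<\lambda$; it contains the empty map. Given $f:\alpha\cdot M\to\beta\cdot M$ in $\mathcal I$ and $Y,Y'$ of size less than $\lambda$, regularity of $\lambda^+$ and $\lambda$ gives $\alpha'\in[\alpha,\lambda^+)$ and $\beta'\in[\beta,\lambda)$ with $Y\subseteq(\alpha'+1)\cdot M$ and $Y'\subseteq(\beta'+1)\cdot M$. The intervals $[\alpha,\alpha']$ and $[\beta,\beta']$ have successor order types below $\lambda^+$, so $[\alpha,\alpha']\cdot M\cong M\cong[\beta,\beta']\cdot M$ by the claim. Hence $f$ extends to an isomorphism $(\alpha'+1)\cdot M\to(\beta'+1)\cdot M$, which is in $\mathcal I$.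
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of (B1) and of Theorem~\ref{thm:A}(1)--(3)]
Let $\kappa$ be regular uncountable with $(\ast)_\kappa$; for Theorem~\ref{thm:A} take $\kappa=\omega_1$ and use Lemma~\ref{lem:star}. In Section~\ref{sec:ring} let $k$ be any countable real closed field; if $k_0$ is prescribed, let $k$ be the real closure of $k_0$ with respect to some ordering. Take $\Lambda_0,\Lambda_1$ from Lemma~\ref{lem:Lambda}, let $E=E_{\Lambda_1}$, and put
\[
D_0=E\oplus\Lambda_0^+,\qquad D_1=E\oplus\Lambda_1^+ .
\]
These are bounded distributive lattices by Lemma~\ref{lem:stackdist}. They have cardinality $\kappa$, since $|E|\le\kappa$ by Corollary~\ref{cor:E}(i) and $|\Lambda_0|=|\Lambda_1|=\kappa$.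

They are $\mathcal L_{\infty\kappa}$-equivalent by Lemmas~\ref{lem:Lambda}(iii) and \ref{lem:stackequiv}.

By Proposition~\ref{prop:ring}, $D_1\cong\Phi(A_{\Lambda_1})$, and $A_{\Lambda_1}\supseteq k\supseteq k_0$.

Suppose that $D_0$ is a homomorphic image of some $\Phi(A')$. Since $E$ is admissible (Corollary~\ref{cor:E}(i)), Proposition~\ref{prop:obstruction} gives a strictly increasing map $\Lambda_0\to E$. By Lemma~\ref{lem:Lambda}(i), $E$ has a strictly increasing $\kappa$-sequence. But $\Lambda_1$ is $\kappa$-short by Lemma~\ref{lem:Lambda}(ii), so this contradicts Corollary~\ref{cor:E}(ii).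
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(4)]
$D_1$ is completely normal by (2) and fact (a), and so is $D_0$ by (1), since complete normality is a first-order condition. Both have countably based differences by Corollary~\ref{cor:E}(iii), and both have size $\aleph_1$. Apply fact (e).
\end{proof}

\begin{proof}[Proof of (B2)]
Take $\Lambda_0,\Lambda_1$ from Lemma~\ref{lem:lambdaplus}, and put $E=E_{\Lambda_1}$ and $D_i=E\oplus\Lambda_i^+$. These are bounded distributive lattices by Lemma~\ref{lem:stackdist}, and $|E|\le\lambda$, $|D_1|=\lambda$ and $|D_0|=\lambda^+$. They are $\mathcal L_{\infty\lambda}$-equivalent by Lemma~\ref{lem:stackequiv}, and $D_1\cong\Phi(A_{\Lambda_1})$ by Proposition~\ref{prop:ring}. If $D_0$ were a homomorphic image of some $\Phi(A')$, Proposition~\ref{prop:obstruction} would inject $\Lambda_0$, of size $\lambda^+$, into $E$, of size at most $\lambda$.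
\end{proof}

For regular $\lambda$ this gives fact (d) at once. For singular $\lambda$ apply (B2) to $\lambda^+$, using $\mathcal L_{\infty\lambda}\subseteq\mathcal L_{\infty\lambda^+}$.

\begin{proof}[Proof of (B3)]
For countable lattices, facts (a) and (b) say that distributivity and complete normality together define the $\Phi(A)$.

Let $L$ be a bounded lattice with $|L|\le\aleph_1$, enumerated (possibly with repetitions) as $(a_\xi)_{\xi<\omega_1}$. Let $\delta_L$ be the conjunction of all atomic and negated atomic formulas in variables $(x_\xi)_{\xi<\omega_1}$ that are true of $(a_\xi)_{\xi<\omega_1}$, and let $\sigma_L$ be the $\mathcal L_{\infty\omega_2}$ sentence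
\[
\exists(x_\xi)_{\xi<\omega_1}\Bigl[\forall y\bigvee_{\xi<\omega_1}y=x_\xi\ \wedge\ \delta_L\Bigr].
\]
It holds in $L$. If it holds in a bounded lattice, with witnesses $(x_\xi)$, then $a_\xi\mapsto x_\xi$ is well defined and injective, a homomorphism of bounded lattices, and surjective. So the models of $\sigma_L$ are exactly the copies of $L$. The disjunction of the sentences $\sigma_L$, over a set of representatives of the isomorphism types of the $\Phi(A)$ of cardinality at most $\aleph_1$, is the required sentence.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Alling}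
N. Alling, \emph{On the existence of real-closed fields that are $\eta_\alpha$-sets of power $\aleph_\alpha$}, Trans. AMS 103 (1962).

\bibitem{Hochster}
M. Hochster, \emph{Prime ideal structure in commutative rings}, Trans. AMS 142 (1969).

\bibitem{Kunen}
K. Kunen, \emph{Set Theory}, 1980.

\bibitem{PW}
Miroslav Plo\v{s}\v{c}ica, Friedrich Wehrung, \emph{A solution to the MV-spectrum Problem in size aleph one}, arXiv:2303.18137 (2023).

\bibitem{PC}
S. Prie\ss-Crampe, \emph{Angeordnete Strukturen}, Springer, 1983.

\end{thebibliography}

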